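\title{The profinite completion of an anabelian profinite group}

\begin{abstract}
A profinite group is anabelian if none of its finite continuous quotients has an abelian composition factor. We prove that in this case no finite quotient, continuous or not, has one. Hence the profinite completion of an anabelian profinite group is anabelian, which answers a question of Bar-On and Nikolov. The main step is to show that any finite set of elements of such a group, together with one further element, generates an anabelian closed subgroup; the Nikolov--Segal theorem is then applied to that subgroup. We also show that anabelian profinite groups have uniformly bounded commutator width, and that passing to the completion preserves composition factors but not finite quotients.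
\end{abstract}

\section{The question and the results}\label{sec:intro}

A profinite group $G$ has two families of finite quotients. The \emph{continuous} ones are the groups $G/U$ with $U$ an open normal subgroup; they determine $G$, since $G=\varprojlim G/U$. The \emph{abstract} ones are the groups $G/N$ with $N$ any normal subgroup of finite index. The second family is recorded by the \emph{profinite completion}
\[
\widehat G=\varprojlim_{N} G/N ,
\]
where $N$ runs over all normal subgroups of finite index of $G$, open or not. The finite continuous quotients of $\widehat G$ are exactly the finite abstract quotients of $G$, and $G=\widehat G$ exactly when every subgroup of finite index in $G$ is open. Open subgroups have finite index, by compactness, but the converse fails. The construction in the following example will be used again in Section~\ref{sec:example}.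

\begin{example}\label{ex:ultra}
An \emph{ultrafilter} on a set $I$ is a family $\mathcal U$ of non-empty subsets of $I$ that is closed under finite intersections and supersets and contains $J$ or $I\setminus J$ for each $J\subseteq I$. By Zorn's lemma, a family of subsets of $I$ whose finite intersections are non-empty is contained in an ultrafilter. Let $Q$ be a finite group and $n=(n_i)\in Q^I$. The finitely many sets $\{i:n_i=q\}$, $q\in Q$, partition $I$, so exactly one of them lies in $\mathcal U$; the corresponding $q$ is denoted by $\lim_{\mathcal U}n$. The inclusion $\{i:n_i=q\}\cap\{i:n'_i=q'\}\subseteq\{i:n_in'_i=qq'\}$ shows that $\lim_{\mathcal U}\colon Q^I\to Q$ is a homomorphism, and constant functions show that it is onto. Elements of $Q^I$ that agree on a member of $\mathcal U$ have the same limit.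

Take $G=A_5^{\mathbb N}$ and let $\mathcal U$ contain all cofinite subsets of $\mathbb N$. The kernel of $\lim_{\mathcal U}$ has index $60$ and contains all sequences of finite support, so it is a proper dense subgroup. Open subgroups are closed, so it is not open.
\end{example}

It is natural to ask which properties of the continuous quotients pass to the abstract ones. Let $\pi$ be a set of primes. A finite \emph{$\pi$-group} is a finite group whose order is divisible only by primes in $\pi$, and a \emph{pro-$\pi$} (respectively \emph{prosolvable}) group is an inverse limit of finite $\pi$-groups (respectively finite solvable groups). It is known that every finite abstract quotient of a pro-$\pi$ or prosolvable group is again a $\pi$-group or solvable, so that the completion is again pro-$\pi$ or prosolvable.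

A finite group is solvable when all of its composition factors are abelian. At the opposite end, a finite group is called \emph{anabelian} if all of its composition factors are non-abelian. In this paper a \emph{composition factor of a profinite group} $G$ means a composition factor of some finite continuous quotient of $G$, and $G$ is \emph{anabelian} if all its composition factors are non-abelian. Equivalently, every finite continuous quotient of $G$ is an anabelian finite group, or $G$ is an inverse limit of anabelian finite groups. The following question comes from the paper of Bar-On and Nikolov \cite{BN}.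

\begin{quote}
\emph{Let $G$ be an anabelian profinite group. Is $\widehat G$ anabelian as well?}
\end{quote}

The two known cases suggest a positive answer, and so does Example~\ref{ex:ultra}, where the discontinuous quotient is again $A_5$. Yet even the weakest consequence of a positive answer, that $G$ has no abstract quotient of prime order, is not formal. The definition only gives that the abstract commutator subgroup $[G,G]$ is dense in $G$, and proper dense subgroups of finite index do occur.

The answer is yes, and the proof keeps track of which simple groups appear. Let $\mathcal X$ be a class of non-abelian finite simple groups, closed under isomorphism. A finite group is an \emph{$\mathcal X$-group} if all its composition factors lie in $\mathcal X$, and a profinite group is \emph{pro-$\mathcal X$} if all its finite continuous quotients are $\mathcal X$-groups. When $\mathcal X$ consists of all non-abelian finite simple groups, pro-$\mathcal X$ means anabelian.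

\begin{theorem}\label{thm:main}
Let $G$ be a pro-$\mathcal X$ group and let $N$ be a normal subgroup of finite index in $G$, not necessarily open. Then $G/N$ is an $\mathcal X$-group. Hence $\widehat G$ is pro-$\mathcal X$. In particular, if $G$ is anabelian, then $\widehat G$ is anabelian.
\end{theorem}

The proof rests on a statement about generation, part (a) of the next theorem. We write $\overline{\langle Y\rangle}$ for the closed subgroup generated by a subset $Y$.

\begin{theorem}\label{thm:one}
\begin{itemize}
\item[(a)] Let $G$ be pro-$\mathcal X$ and $a_1,\dots,a_d\in G$. There is $x\in G$ such that $\overline{\langle a_1,\dots,a_d,x\rangle}$ is pro-$\mathcal X$.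
\item[(b)] There is an absolute constant $w$, namely $w=f(2)$ with $f$ as in Theorem~\ref{thm:NS}, such that every element of every anabelian profinite group is a product of $w$ commutators. In particular, anabelian profinite groups are perfect as abstract groups.
\end{itemize}
\end{theorem}

One extra element in (a) is optimal: an involution of $A_5$ generates $C_2$. The last two results say what the passage from $G$ to $\widehat G$ preserves and what it does not.

\begin{theorem}\label{thm:factors}
A profinite group $G$ is anabelian if and only if $\widehat G$ is. In that case $G$ and $\widehat G$ have the same set of isomorphism types of composition factors. Moreover, for every abstract homomorphism $\varphi$ from an anabelian profinite group $G$ to a profinite group, $\overline{\varphi(G)}$ is anabelian and all its composition factors are among those of $G$.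
\end{theorem}

\begin{theorem}\label{thm:example}
There is an anabelian profinite group that has $A_5$ as an abstract quotient but not as a continuous quotient. So ``composition factors'' in Theorem~\ref{thm:factors} cannot be replaced by ``finite quotients''.
\end{theorem}

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to a generation problem. Sections~\ref{sec:simple} and~\ref{sec:lifting} solve that problem across one layer of simple groups, which is the heart of the paper, and Section~\ref{sec:proofs} proves Theorems~\ref{thm:main}--\ref{thm:factors}. Section~\ref{sec:example}, which is independent of these, proves Theorem~\ref{thm:example}. Through the published results that we quote, the first three theorems depend on the classification of finite simple groups.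

\section{Reduction to finitely generated subgroups}\label{sec:reduction}

We use three standard facts about a profinite group $G$.
\begin{itemize}
\item[(P1)] If $H$ is a closed subgroup of $G$, the groups $H\cap U$ with $U$ open and normal in $G$ form a base of neighborhoods of $1$ in $H$. Hence every finite continuous quotient of $H$ is a quotient of some $H/(H\cap U)\cong HU/U\le G/U$.
\item[(P2)] A subset of $G$ that maps onto every finite continuous quotient of $G$ is dense.
\item[(P3)] An inverse limit of non-empty finite sets over a directed set is non-empty.
\end{itemize}
A profinite group $H$ is \emph{topologically finitely generated} if $H=\overline{\langle Y\rangle}$ for a finite set $Y$. For such groups the phenomenon of Example~\ref{ex:ultra} disappears.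

\begin{theorem}[Nikolov--Segal \cite{NS}]\label{thm:NS}
\begin{itemize}
\item[(i)] In a topologically finitely generated profinite group every subgroup of finite index is open.
\item[(ii)] There is a function $f$ such that in a $d$-generator finite group $H$ every element of the commutator subgroup $H'$ is a product of $f(d)$ commutators.
\end{itemize}
\end{theorem}

A finite quotient of $G$ sees only finitely many elements of $G$, so part (i) can be applied to a subgroup that contains them.

\begin{lemma}\label{lem:reduction}
Let $\mathcal C$ be a class of finite groups closed under isomorphism, and let $G$ be a profinite group. Suppose that every finite subset of $G$ is contained in a topologically finitely generated closed subgroup all of whose finite continuous quotients lie in $\mathcal C$. Then every finite abstract quotient of $G$ lies in $\mathcal C$.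
\end{lemma}

\begin{proof}
Let $N\trianglelefteq G$ have finite index, let $a_1,\dots,a_d$ represent all cosets of $N$, and let $H$ be a subgroup as in the hypothesis that contains $a_1,\dots,a_d$. Then $G=HN$, so $G/N\cong H/(H\cap N)$. The subgroup $H\cap N$ has finite index in $H$, so it is open in $H$ by Theorem~\ref{thm:NS}(i). Thus $G/N$ is isomorphic to a finite continuous quotient of $H$.
\end{proof}

If $\mathcal C$ is closed under subgroups and quotients and the finite continuous quotients of $G$ lie in $\mathcal C$, then the subgroup $\overline{\langle a_1,\dots,a_d\rangle}$ meets the hypothesis by (P1). This covers $\pi$-groups and solvable groups. The class of $\mathcal X$-groups behaves differently. By the Jordan--H\"older theorem, the composition factors of a finite group $G$ with a normal subgroup $K$ are those of $K$ together with those of $G/K$. So $\mathcal X$-groups are closed under quotients, normal subgroups and extensions, and they are perfect, because $G/G'$ is an abelian $\mathcal X$-group and hence trivial. But they are not closed under subgroups: no non-trivial cyclic group is an $\mathcal X$-group.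

We must therefore add generators to $a_1,\dots,a_d$. In a finite $\mathcal X$-group one could add enough to generate the whole group, but in order to pass to an inverse limit the number of added elements has to be bounded independently of the group, and $\mathcal X$-groups may need many generators. For instance, a $d$-generator group has at most $60^d$ homomorphisms to $A_5$, while $A_5^n$ has $n$ projections, so $A_5^n$ is not $d$-generated when $n>60^d$. The plan is to fix the number of extra elements in advance and to choose them by induction along a chief series, correcting them at each step by elements of a minimal normal subgroup.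

\section{Generating a simple group in cosets of automorphisms}\label{sec:simple}

Let $d(A)$ denote the least number of generators of a finite group $A$. Let $S$ be a non-abelian finite simple group, $\operatorname{Inn}S$ its group of inner automorphisms and $\operatorname{Out}S=\operatorname{Aut}S/\operatorname{Inn}S$. Since $Z(S)=1$, we have $\operatorname{Inn}S\cong S$. In the induction we shall meet two automorphisms of $S$ that are prescribed modulo $\operatorname{Inn}S$ and may be changed freely within their cosets; we want them to generate a group that contains $\operatorname{Inn}S$. Two ingredients make this possible.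

\begin{theorem}[Dalla Volta--Lucchini \cite{DL}]\label{thm:DL}
If $\operatorname{Inn}S\le A\le\operatorname{Aut}S$, then $d(A)=\max\bigl(2,d(A/\operatorname{Inn}S)\bigr)$.
\end{theorem}

\begin{lemma}[Gasch\"utz]\label{lem:Ga}
Let $A$ be a finite group with $d(A)\le d$, let $K\trianglelefteq A$, and suppose that $A=\langle\alpha_1,\dots,\alpha_d\rangle K$. Then there are $k_1,\dots,k_d\in K$ with $A=\langle k_1\alpha_1,\dots,k_d\alpha_d\rangle$.
\end{lemma}

\begin{proof}
For $B\le A$ with $BK=A$ let $\phi_\alpha(B)$ be the number of tuples $(k_i)\in K^d$ with $\langle k_1\alpha_1,\dots,k_d\alpha_d\rangle=B$. Each coset $K\alpha_i$ meets $B$ in $|B\cap K|$ elements, so $|B\cap K|^d=\sum\phi_\alpha(B_1)$, the sum taken over all $B_1\le B$ with $B_1K=A$. By induction on $|B|$, the number $\phi_\alpha(B)$ is the same for all $d$-tuples $\alpha$ that generate $A$ modulo $K$. For a $d$-tuple that generates $A$ itself, $\phi_\alpha(A)\ge1$.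
\end{proof}

\begin{lemma}\label{lem:aut}
For all $\alpha_1,\alpha_2\in\operatorname{Aut}S$ there are $\beta_1,\beta_2\in\operatorname{Inn}S$ with $\langle\beta_1\alpha_1,\beta_2\alpha_2\rangle\supseteq\operatorname{Inn}S$.
\end{lemma}

\begin{proof}
Put $A=\langle\operatorname{Inn}S,\alpha_1,\alpha_2\rangle$. Then $d(A/\operatorname{Inn}S)\le2$, so $d(A)\le 2$ by Theorem~\ref{thm:DL}. Lemma~\ref{lem:Ga} with $K=\operatorname{Inn}S$ gives $\beta_1,\beta_2$ with $\langle\beta_1\alpha_1,\beta_2\alpha_2\rangle=A$.
\end{proof}

The case $\alpha_1=\alpha_2=1$ says that $S$ is generated by two elements. Lemma~\ref{lem:aut} suffices for working with two extra generators, and this is all that Theorems~\ref{thm:main} and~\ref{thm:factors} require. To come down to one extra generator we use two more facts: the group $\operatorname{Out}S$ is solvable, and every non-trivial element of $S$ belongs to a generating pair.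

\begin{theorem}[Guralnick--Kantor \cite{GK}]\label{thm:GK}
For every $s\in S$ with $s\ne1$ there is $t\in S$ with $\langle s,t\rangle=S$.
\end{theorem}

\section{Lifting through a product of simple groups}\label{sec:lifting}

Throughout this section $E$ is a finite group and $N\trianglelefteq E$ is a direct product $N=\prod_{\omega\in\Omega}S_\omega$ of simple groups $S_\omega\in\mathcal X$. We are given elements $a_1,\dots,a_d$ and $z_1,\dots,z_c$ of $E$ whose images generate $E/N$. The $a_i$ may not be changed; the $z_j$ may be changed within their cosets. For $u_1,\dots,u_c\in N$ put
\[
x_j=u_jz_j,\qquad L=\langle a_1,\dots,a_d,x_1,\dots,x_c\rangle .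
\]
For every choice of the $u_j$ we have $LN=E$, hence $L/(L\cap N)\cong E/N$. What depends on the choice is $L\cap N$.

\begin{proposition}\label{prop:lift}
Suppose that $c=2$, or that $c=1$ and $E/N$ is perfect. Then $u_1,\dots,u_c\in N$ can be chosen so that $L\cap N$ is an $\mathcal X$-group. If $E/N$ is an $\mathcal X$-group, then $L$ is an $\mathcal X$-group for this choice.
\end{proposition}

The second assertion follows from the first, as $\mathcal X$-groups are closed under extensions. Before proving the first we work out the smallest case in which the factors of $N$ are permuted.

\begin{example}\label{ex:toy}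
Let $S\in\mathcal X$, $N=S\times S$ and $E=N\rtimes\langle\tau\rangle$ with $\tau^2=1$ and $\tau(g,h)\tau^{-1}=(h,g)$. Let $d=1$, $a_1=(s,t)\in N$, and $z_1=z_2=\tau$. The choice $u_1=u_2=1$ can fail: for $t=1\neq s$ it gives $L\cap N=\langle s\rangle\times\langle s\rangle$. Take instead $x_1=(v,b_1)\tau$ and $x_2=(b_2,1)\tau$ with unknowns $v,b_1,b_2\in S$. Both elements swap the factors, so $x_1^2$ and $x_2x_1^{-1}$ lie in $M=L\cap N$, and
\[
x_1^2=(v,b_1)(b_1,v)=(vb_1,\,b_1v),\qquad x_2x_1^{-1}=(b_2,1)(v,b_1)^{-1}=(b_2v^{-1},\,b_1^{-1}).
\]
The unknown $v$ enters both first coordinates. Setting $v=1$ leaves first coordinates $b_1$ and $b_2$, one unknown each, and we choose $b_1,b_2$ to generate $S$. Then $M$ projects onto the first factor. Since $x_1(g,h)x_1^{-1}=(h,\,b_1gb_1^{-1})$ and $x_1$ normalizes $M$, it projects onto the second factor too. Now $M\cap(1\times S)$ is normal in $M$, so its second projection is normal in $S$, and $M\cap(1\times S)$ is $1$ or $1\times S$. As $M/(M\cap(1\times S))\cong S$, the group $M$ is isomorphic to $S$ or $S\times S$, whatever $a_1$ is.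
\end{example}

The general proof has the same three parts. It is enough to control one factor in each orbit. Elements of $L$ that normalize this factor are obtained from closed paths in a graph on the orbit. The unknowns on a spanning tree of the graph are set equal to $1$, so that each remaining unknown acts separately. One feature is absent from the example: in general these elements of $L$ lie outside $N$ and may act on the factor as outer automorphisms.

\subsection*{The action on the factors}
The $S_\omega$ are exactly the minimal normal subgroups of $N$: a minimal normal subgroup $K$ of $N$ different from all $S_\omega$ meets each of them trivially, hence commutes with each of them, hence lies in $Z(N)=1$, which is absurd. So $E$ permutes the factors by conjugation, and we define a right action on $\Omega$ by $S_{\omega^g}=g^{-1}S_\omega g$. Writing $n_\omega$ for the $S_\omega$-component of $n\in N$, we have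
\begin{equation}\label{eq:comp}
(g^{-1}ng)_{\omega^g}=g^{-1}n_\omega\,g\qquad(g\in E,\ n\in N,\ \omega\in\Omega).
\end{equation}
The group $N$ acts trivially on $\Omega$. Hence elements of the same coset of $N$ act in the same way, and $L$ and $E$ have the same orbits.

In each $E$-orbit fix a \emph{base point} $\omega_0$. Let $E_{\omega_0}$ and $L_{\omega_0}$ be its stabilizers, and define homomorphisms
\[
\rho\colon E_{\omega_0}\to\operatorname{Aut}S_{\omega_0},\quad \rho(g)(s)=gsg^{-1},\qquad \iota=\rho|_{S_{\omega_0}}\colon S_{\omega_0}\to\operatorname{Inn}S_{\omega_0};
\]
their dependence on $\omega_0$ is suppressed. The map $\iota$ is an isomorphism since $Z(S_{\omega_0})=1$. For $n\in N$ we have $\rho(n)=\iota(n_{\omega_0})$, because the other components of $n$ commute with $S_{\omega_0}$. So on $N$ the map $\rho$ is the projection to $S_{\omega_0}$ followed by $\iota$, and it extends this projection to the larger group $E_{\omega_0}$.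

\subsection*{A criterion}
Elements of $L\cap N$ are hard to write down, since they correspond to relations in $E/N$. Elements of $L_{\omega_0}$ are easy to write down, and the next lemma shows that they suffice.

\begin{lemma}\label{lem:crit}
Suppose that at each base point $\omega_0$ one of the following holds:
\begin{itemize}
\item[(i)] $\rho(L_{\omega_0})\supseteq\operatorname{Inn}S_{\omega_0}$;
\item[(ii)] $\rho(L\cap N)=1$.
\end{itemize}
Then $L\cap N$ is an $\mathcal X$-group.
\end{lemma}

\begin{proof}
Put $M=L\cap N$; it is normal in $L$ and contained in $L_{\omega_0}$. In case (i), $\rho(M)$ is a subgroup of the simple group $\operatorname{Inn}S_{\omega_0}$ normalized by $\rho(L_{\omega_0})\supseteq\operatorname{Inn}S_{\omega_0}$, so it is trivial or all of $\operatorname{Inn}S_{\omega_0}$. In both cases, then, the projection of $M$ to $S_{\omega_0}$ is trivial or onto. Every $\omega\in\Omega$ has the form $\omega_0^{\,g}$ with $g\in L$ and $\omega_0$ a base point. Since $g^{-1}Mg=M$, formula \eqref{eq:comp} shows that the projection of $M$ to $S_\omega$ is the conjugate by $g$ of its projection to $S_{\omega_0}$, so it is also trivial or onto.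

Let $\Omega=\{\omega_1,\dots,\omega_m\}$ and $M_i=M\cap(S_{\omega_i}\times\dots\times S_{\omega_m})$, so that $M=M_1\ge\dots\ge M_{m+1}=1$ with all $M_i$ normal in $M$. The projection to $S_{\omega_i}$ restricted to $M_i$ has kernel $M_{i+1}$, and its image is a normal subgroup of the projection of $M$, which is $1$ or the simple group $S_{\omega_i}$. So $M_i/M_{i+1}$ is trivial or isomorphic to $S_{\omega_i}\in\mathcal X$.
\end{proof}

\subsection*{The graph of an orbit}
Fix an $E$-orbit $\Delta$ with base point $\omega_0$ and put $k=|\Delta|$. Take distinct symbols $\mathsf a_1,\dots,\mathsf a_d,\mathsf x_1,\dots,\mathsf x_c$. For a word $W$ in these symbols and their inverses, let $W(z)\in E$ be obtained by substituting $a_i$ for $\mathsf a_i$ and $z_j$ for $\mathsf x_j$, and let $W(x)\in L$ be obtained by substituting $a_i$ and $x_j$. The element $W(z)$ does not depend on the $u_j$, and $W(x)N=W(z)N$.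

Consider the directed graph with vertex set $\Delta$ that has, for each $\delta\in\Delta$ and each symbol $\ell$, one edge $(\delta,\ell)$ from $\delta$ to $\delta^{\ell(z)}$. Loops and multiple edges are allowed, and paths may run along edges backward. A path starting at $\delta$ spells a word $W$, with an inverse symbol for each backward step, and ends at $\delta^{W(z)}=\delta^{W(x)}$. The graph is connected because the $a_i$ and $z_j$ generate $E$ modulo $N$ and $E$ is transitive on $\Delta$. We speak of $\mathsf a$-edges and $\mathsf x$-edges according to the symbol. The point of the construction is that the $\mathsf x$-edges $(\delta,\mathsf x_j)$ correspond bijectively to the unknown components $(u_j)_\delta\in S_\delta$ with $\delta\in\Delta$.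

Unknowns on a spanning tree will be given up, so we want a tree with few $\mathsf x$-edges. The components of the subgraph formed by all vertices and the $\mathsf a$-edges are the orbits of $\langle a_1,\dots,a_d\rangle$ on $\Delta$; let $r\le k$ be their number. Choose a spanning tree in each component. Contracting each component to a point leaves a connected graph on $r$ vertices in which every edge that is not a loop is an $\mathsf x$-edge, and a spanning tree of it has $r-1$ edges. Together these edges form a spanning tree $\mathcal T$ of the whole graph with exactly $r-1$ $\mathsf x$-edges. There are $ck$ $\mathsf x$-edges in all, so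
\begin{equation}\label{eq:count}
\text{the number of $\mathsf x$-edges outside $\mathcal T$ is } ck-r+1 .
\end{equation}

For $\delta\in\Delta$ let $t_\delta$ be the word spelled by the path in $\mathcal T$ from $\omega_0$ to $\delta$. For an $\mathsf x$-edge $e=(\delta,\mathsf x_j)$ with end point $\delta'$ let $s_e=t_\delta\,\mathsf x_j\,t_{\delta'}^{-1}$. This word is spelled by a closed path at $\omega_0$, so $s_e(x)\in L_{\omega_0}$ and $s_e(z)\in E_{\omega_0}$. In Example~\ref{ex:toy}, with $\Delta=\{1,2\}$ and base point $1$, the tree is the edge $(1,\mathsf x_1)$, which carries the unknown $v$, and the edges $(2,\mathsf x_1)$ and $(1,\mathsf x_2)$ give the words $\mathsf x_1^2$ and $\mathsf x_2\mathsf x_1^{-1}$.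

For $u\in N$ put $u^{[\delta]}=t_\delta(z)\,u\,t_\delta(z)^{-1}\in N$. The element $t_\delta(z)^{-1}$ maps $\delta$ to $\omega_0$, so \eqref{eq:comp} gives
\begin{equation}\label{eq:transport}
\bigl(u^{[\delta]}\bigr)_{\omega_0}=t_\delta(z)\,u_\delta\,t_\delta(z)^{-1},
\end{equation}
and conjugation by $t_\delta(z)$ is a bijection from $S_\delta$ to $S_{\omega_0}$. Finally let $N_0=\prod_{\omega\ne\omega_0}S_\omega$, the subgroup of all $n\in N$ with $n_{\omega_0}=1$; thus $\rho(N_0)=1$.

\begin{lemma}\label{lem:tree}
Suppose that $(u_j)_\delta=1$ whenever $(\delta,\mathsf x_j)$ is an edge of $\mathcal T$. Then: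
\begin{itemize}
\item[(a)] $t_\delta(x)\in N_0\,t_\delta(z)$ for all $\delta\in\Delta$;
\item[(b)] for every $\mathsf x$-edge $e=(\delta,\mathsf x_j)$,
\[
\rho\bigl(s_e(x)\bigr)=\iota\bigl(t_\delta(z)\,(u_j)_\delta\,t_\delta(z)^{-1}\bigr)\,\rho\bigl(s_e(z)\bigr).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) We use induction on the length of the path in $\mathcal T$ from $\omega_0$. For $\omega_0$ itself the word is empty. Let $\delta'$ be a vertex whose path ends with a step from $\delta$ to $\delta'$, and let $t_\delta(x)=v\,t_\delta(z)$ with $v\in N_0$. If the step spells $\mathsf a_i^{\pm1}$, then $t_{\delta'}(x)=v\,t_\delta(z)a_i^{\pm1}=v\,t_{\delta'}(z)$. If it runs forward along the tree edge $(\delta,\mathsf x_j)$, then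
\[
t_{\delta'}(x)=v\,t_\delta(z)\,u_jz_j=v\,u_j^{[\delta]}\,t_{\delta'}(z),
\]
and $u_j^{[\delta]}\in N_0$ by \eqref{eq:transport}, since $(u_j)_\delta=1$. If it runs backward along the tree edge $(\delta',\mathsf x_j)$, then
\[
t_{\delta'}(x)=v\,t_\delta(z)\,z_j^{-1}u_j^{-1}=v\,t_{\delta'}(z)\,u_j^{-1}=v\,\bigl(u_j^{[\delta']}\bigr)^{-1}t_{\delta'}(z),
\]
and $u_j^{[\delta']}\in N_0$ since $(u_j)_{\delta'}=1$.

(b) Let $\delta'$ be the end point of $e$. By (a) there are $v,v'\in N_0$ with
\[
s_e(x)=v\,t_\delta(z)\,u_jz_j\,t_{\delta'}(z)^{-1}v'^{-1}=v\cdot u_j^{[\delta]}\cdot s_e(z)\cdot v'^{-1}.
\]
All four factors lie in $E_{\omega_0}$. Apply $\rho$ and use $\rho(N_0)=1$ and \eqref{eq:transport}.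
\end{proof}

Thus for an edge $e=(\delta,\mathsf x_j)$ outside $\mathcal T$ the automorphism $\rho(s_e(x))$ depends on the single unknown $(u_j)_\delta$, and as this unknown runs over $S_\delta$ the automorphism runs over the whole coset $(\operatorname{Inn}S_{\omega_0})\,\rho(s_e(z))$. This is the situation of Lemma~\ref{lem:aut}.

\begin{proof}[Proof of Proposition~\ref{prop:lift}]
For each orbit $\Delta$ we choose the components $(u_j)_\delta$ with $\delta\in\Delta$ so that (i) or (ii) of Lemma~\ref{lem:crit} holds at the base point of $\Delta$. The hypothesis of Lemma~\ref{lem:tree} and the right-hand side of its formula involve only components at points of $\Delta$, so the choices for different orbits do not interfere, and Lemma~\ref{lem:crit} completes the proof. Fix $\Delta$, $\omega_0$, $k$, $r$ and $\mathcal T$ as above.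

\emph{Two free edges suffice.} Suppose that there are two distinct $\mathsf x$-edges $e_1,e_2$ outside $\mathcal T$. Set all components at points of $\Delta$ equal to $1$, except the two that belong to $e_1$ and $e_2$. Let $\alpha_i=\rho(s_{e_i}(z))$ and take $\beta_1,\beta_2\in\operatorname{Inn}S_{\omega_0}$ as in Lemma~\ref{lem:aut}. By Lemma~\ref{lem:tree}(b) the two free components, which are distinct unknowns, can be chosen so that $\rho(s_{e_i}(x))=\beta_i\alpha_i$ for $i=1,2$. Then $\rho(L_{\omega_0})\supseteq\langle\beta_1\alpha_1,\beta_2\alpha_2\rangle\supseteq\operatorname{Inn}S_{\omega_0}$, which is (i).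

\emph{The case $c=2$.} By \eqref{eq:count} there are $2k-r+1\ge k+1\ge2$ $\mathsf x$-edges outside $\mathcal T$.

\emph{The case $c=1$, $k\ge2$.} Now \eqref{eq:count} gives $k-r+1$ edges, so we need $r\le k-1$. If $r=k$, all $a_i$ act trivially on $\Delta$, so the image of $E$ in the symmetric group on $\Delta$ is generated by the image of $z_1$ and is cyclic. It is also a quotient of the perfect group $E/N$, so it is trivial. This contradicts transitivity on $k\ge 2$ points.

\emph{The case $c=1$, $k=1$.} There is only one $\mathsf x$-edge, a loop $e$, and a different argument is needed. Here $E=E_{\omega_0}$. The composite of $\rho$ with the map to $\operatorname{Out}S_{\omega_0}$ kills $N$, so its image is a quotient of the perfect group $E/N$ and a subgroup of the solvable group $\operatorname{Out}S_{\omega_0}$. The image is therefore trivial, and $\rho(E)\le\operatorname{Inn}S_{\omega_0}$. The tree $\mathcal T$ has no edges and $s_e=\mathsf x_1$, so $\rho(x_1)=\iota\bigl((u_1)_{\omega_0}\bigr)\rho(z_1)$ can be made equal to any element of $\operatorname{Inn}S_{\omega_0}$. If $\rho(a_i)\ne1$ for some $i$, Theorem~\ref{thm:GK} lets us choose $\rho(x_1)$ with $\langle\rho(a_i),\rho(x_1)\rangle=\operatorname{Inn}S_{\omega_0}$,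 and (i) holds. If $\rho(a_i)=1$ for all $i$, then $\rho(L)$ is cyclic and (i) is out of reach; we choose $\rho(x_1)=1$, so that $\rho(L)=1$ and (ii) holds.
\end{proof}

\begin{remark}
That the factors $S_\omega$ are non-abelian was used to obtain the action on $\Omega$, to identify $S_{\omega_0}$ with $\operatorname{Inn}S_{\omega_0}$, and in the results of Section~\ref{sec:simple}. For $c=2$ nothing is assumed about $E/N$. For $c=1$ the count of edges needs perfectness: in the group of Example~\ref{ex:toy} with $a_1\in N$ and $z_1=\tau$ we have $k=r=2$, and only one $\mathsf x$-edge lies outside $\mathcal T$.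
\end{remark}

\section{Finitely generated pro-$\mathcal X$ subgroups and the main theorems}\label{sec:proofs}

\begin{proposition}\label{prop:gen}
Let $c\in\{1,2\}$.
\begin{itemize}
\item[(i)] If $G$ is a finite $\mathcal X$-group and $a_1,\dots,a_d\in G$, there are $x_1,\dots,x_c\in G$ such that $\langle a_1,\dots,a_d,x_1,\dots,x_c\rangle$ is an $\mathcal X$-group.
\item[(ii)] If $G$ is pro-$\mathcal X$ and $a_1,\dots,a_d\in G$, there are $x_1,\dots,x_c\in G$ such that $H=\overline{\langle a_1,\dots,a_d,x_1,\dots,x_c\rangle}$ is pro-$\mathcal X$.
\end{itemize}
\end{proposition}

The case $c=1$ of (ii) is Theorem~\ref{thm:one}(a). It implies the case $c=2$, which we keep because its proof uses neither Theorem~\ref{thm:GK} nor the solvability of $\operatorname{Out}S$.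

\begin{proof}
(i) We use induction on $|G|$; the trivial group is an $\mathcal X$-group. Let $G\ne1$ and let $N$ be a minimal normal subgroup of $G$. A minimal normal subgroup of a finite group is a direct product of isomorphic simple groups, and here they lie in $\mathcal X$ because $N$ is an $\mathcal X$-group. By induction there are $z_1,\dots,z_c\in G$ such that $\Gamma=\langle a_1N,\dots,a_dN,z_1N,\dots,z_cN\rangle$ is an $\mathcal X$-group. Let $E$ be the preimage of $\Gamma$ in $G$. Then $E/N=\Gamma$ is an $\mathcal X$-group, in particular perfect, and Proposition~\ref{prop:lift} provides the elements $x_j=u_jz_j$.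

(ii) For each open normal subgroup $U$ of $G$ let $X_U$ be the set of tuples $(y_1,\dots,y_c)\in(G/U)^c$ such that $\langle a_1U,\dots,a_dU,y_1,\dots,y_c\rangle$ is an $\mathcal X$-group. The set $X_U$ is finite, and it is non-empty by (i). For $U'\le U$ the natural map $(G/U')^c\to(G/U)^c$ sends $X_{U'}$ into $X_U$, because quotients of $\mathcal X$-groups are $\mathcal X$-groups. By (P3) there is $(x_1,\dots,x_c)\in G^c=\varprojlim(G/U)^c$ whose image lies in $X_U$ for every $U$. The image $HU/U$ of $H$ in $G/U$ is generated by the images of the $a_i$ and $x_j$, so it is an $\mathcal X$-group. By (P1) every finite continuous quotient of $H$ is a quotient of some $HU/U$.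
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:gen}(ii) with $c=2$, the hypothesis of Lemma~\ref{lem:reduction} holds for the class of $\mathcal X$-groups. So every finite abstract quotient of $G$ is an $\mathcal X$-group, and these are the finite continuous quotients of $\widehat G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}(b)]
Let $G$ be anabelian and $a\in G$. By part (a) there is $x\in G$ such that $H=\overline{\langle a,x\rangle}$ is anabelian. Every finite continuous quotient of $H$ is a $2$-generator perfect group, so each of its elements is a product of $w=f(2)$ commutators by Theorem~\ref{thm:NS}(ii). Let $C\subseteq H$ be the set of products of $w$ commutators of elements of $H$. It is the image of the compact space $H^{2w}$ under a continuous map, hence closed. It maps onto every finite continuous quotient of $H$, hence is dense by (P2). So $C=H$ and $a\in C$.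
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:factors}]
Every finite continuous quotient of $G$ is a finite abstract quotient, hence a finite continuous quotient of $\widehat G$. So every composition factor of $G$ is one of $\widehat G$, and $G$ is anabelian if $\widehat G$ is. Conversely, let $G$ be anabelian and let $\mathcal X$ be the class of groups isomorphic to a composition factor of $G$. Then $G$ is pro-$\mathcal X$, so $\widehat G$ is pro-$\mathcal X$ by Theorem~\ref{thm:main}; that is, $\widehat G$ is anabelian and its composition factors are among those of $G$. Finally, let $\psi\colon\overline{\varphi(G)}\to Q$ be a continuous epimorphism onto a finite group. Since $\varphi(G)$ is dense in $\overline{\varphi(G)}$ and $Q$ is discrete, $\psi\varphi(G)=Q$. So $Q$ is a finite abstract quotient of $G$, and it is an $\mathcal X$-group by Theorem~\ref{thm:main}.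
\end{proof}

\section{A new quotient of the completion}\label{sec:example}

Let a group $P$ act on a set $\Omega$ from the left. The \emph{permutational wreath product} is $A_5^\Omega\rtimes P$, where $(pnp^{-1})_\omega=n_{p^{-1}\omega}$ for $p\in P$ and $n\in A_5^\Omega$. If $P$ fixes a point $\omega$, then $np\mapsto n_\omega$ is a homomorphism onto $A_5$. The idea is to find an action with no fixed point, which will exclude continuous quotients $A_5$, but in which every finite subset of $P$ has a fixed point; an ultrafilter then plays the role of the missing common fixed point.

\begin{proof}[Proof of Theorem~\ref{thm:example}]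
Let $T=\mathrm{PSL}(2,7)$, a non-abelian simple group of order $168$. For $m\ge2$ put
\[
P_m=T^m,\qquad H_{ij}=\{h\in P_m:h_i=h_j\},\qquad \Omega_m=\bigsqcup_{1\le i<j\le m}P_m/H_{ij},
\]
where $P_m$ acts on the left cosets by left multiplication. Since $H_{ij}\cong T^{m-1}$, every orbit of $P_m$ on $\Omega_m$ has length $168$. Let $G_m=A_5^{\Omega_m}\rtimes P_m$ and $G=\prod_{m\ge2}G_m$. An open normal subgroup of $G$ contains $\prod_{m>M}G_m$ for some $M$, so every finite continuous quotient of $G$ is a quotient of a finite product $\prod_{m\le M}G_m$. The composition factors of this product are $A_5$ and $T$. Hence $G$ is anabelian.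

\emph{No continuous quotient $A_5$.} Suppose that $\psi\colon G\to A_5$ is a continuous epimorphism. It factors through some $\prod_{m\le M}G_m$, so $\psi(G_m)\ne1$ for some $m$. We show that $\psi(G_m)=1$ for every $m$. Each factor $T$ of $P_m$ is simple of order $168>60$, so $\psi$ is trivial on it, and $\psi(P_m)=1$. For $\omega\in\Omega_m$ and $s\in A_5$ let $s_{(\omega)}\in A_5^{\Omega_m}$ have entry $s$ at $\omega$ and entry $1$ elsewhere. Choose $p\in P_m$ with $p\omega\ne\omega$. Then $ps_{(\omega)}p^{-1}=s_{(p\omega)}$, so $\psi(s_{(\omega)})=\psi(s_{(p\omega)})$. For $t\in A_5$ the elements $s_{(p\omega)}$ and $t_{(\omega)}$ commute, so $\psi(s_{(\omega)})$ and $\psi(t_{(\omega)})$ commute. Thus the image under $\psi$ of the factor $A_5$ at $\omega$ is abelian, and it is trivial because $A_5$ is perfect. These factors and $P_m$ generate $G_m$, so $\psi(G_m)=1$.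

\emph{An abstract quotient $A_5$.} Put $\Omega=\bigsqcup_m\Omega_m$ and $P=\prod_mP_m$, where $P$ acts on $\Omega_m$ through $P_m$. Then $G=A_5^\Omega\rtimes P$. For $F\subseteq P$ let $\operatorname{Fix}(F)\subseteq\Omega$ be the set of points fixed by all elements of $F$. Let $F$ be finite and take $m>168^{|F|}$. To each $i\in\{1,\dots,m\}$ assign the tuple in $T^F$ formed by the $i$-th coordinates of the $P_m$-components of the elements of $F$. There are $168^{|F|}<m$ possible tuples, so two indices $i<j$ receive the same one. Then the $P_m$-component of each element of $F$ lies in $H_{ij}$, and $F$ fixes the point $H_{ij}\in\Omega_m$. So $\operatorname{Fix}(F)\ne\emptyset$ for every finite $F$. Since $\operatorname{Fix}(F)\cap\operatorname{Fix}(F')=\operatorname{Fix}(F\cup F')$, there is an ultrafilter $\mathcal U$ on $\Omega$ that contains all these sets.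

Define $\varphi\colon G\to A_5$ by $\varphi(np)=\lim_{\mathcal U}n$ for $n\in A_5^\Omega$ and $p\in P$, with $\lim_{\mathcal U}$ as in Example~\ref{ex:ultra}. For $n'\in A_5^\Omega$ the elements $pn'p^{-1}$ and $n'$ agree on $\operatorname{Fix}(\{p\})\in\mathcal U$, so they have the same limit. Therefore
\[
\varphi(np\,n'p')=\varphi\bigl(n\,(pn'p^{-1})\,pp'\bigr)=\lim_{\mathcal U}n\cdot\lim_{\mathcal U}\bigl(pn'p^{-1}\bigr)=\varphi(np)\,\varphi(n'p').
\]
So $\varphi$ is a homomorphism, and it is onto because $\lim_{\mathcal U}$ is. Thus $A_5$ is a continuous quotient of $\widehat G$ but not of $G$.
\end{proof}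

\begin{thebibliography}{9}

\bibitem{BN}
Tamar Bar-On and Nikolay Nikolov, \emph{Jordan-Holder Theorem for profinite groups and applications}, arXiv:2503.09177 (2025).

\bibitem{DL}
Dalla Volta and Lucchini, J. Algebra 178 (1995).

\bibitem{GK}
Guralnick and Kantor, J. Algebra 234 (2000).

\bibitem{NS}
Nikolov and Segal, Ann. of Math. 165 (2007).

\end{thebibliography}
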